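# Meromorphic functions whose critical points are all real

## Polynomials and other totally ramified functions

Take a polynomial $f$ with complex coefficients, and suppose that all its critical points $p_1,\dots,p_{d-1}$ are real numbers. Then $f'(z)=\alpha\prod_j(z-p_j)$ for some constant $\alpha\ne0$, so $f=\alpha h+\beta$ where $h$ is a polynomial with real coefficients. So $f$ is real after an affine change of coordinate in the target. Nothing was used except that the derivative is determined, up to a constant, by its zeros.

We want to know how far this goes: on other Riemann surfaces, for other functions. Here is the vocabulary.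

**Definitions.** A *real algebraic curve* is a pair $(C,\sigma)$, where $C$ is a compact Riemann surface (connected, as usual) and $\sigma$ is an antiholomorphic involution of $C$. Its *real part* $C_\sigma$ is the set of fixed points of $\sigma$. A *real structure* on $\mathbb CP^1$ is an antiholomorphic involution $\tau$ of $\mathbb CP^1$. A holomorphic map $f:C\to\mathbb CP^1$ is *real* for $\tau$ if $\tau\circ f\circ\sigma=f$.

Examples. On $\mathbb CP^1$ the maps $z\mapsto\bar z$, $z\mapsto 1/\bar z$, $z\mapsto-1/\bar z$ are real structures; their fixed sets are $\mathbb R\cup\{\infty\}$, the unit circle, and the empty set. On the torus $\mathbb C/(\mathbb Z+i\mathbb Z)$ the map $\sigma(z)=\bar z$ is an antiholomorphic involution. A point is fixed when $2i\,\mathrm{Im}\,z\in\mathbb Z+i\mathbb Z$, that is, $\mathrm{Im}\,z\in\frac12\mathbb Z$, so $C_\sigma$ consists of two circles.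

For a non-constant $f$ let $e_p$ be its multiplicity at $p$, let $P=\{p:e_p\ge2\}$ be the finite set of critical points, and let $R_f=\sum_p(e_p-1)p$. If $f$ has degree $d$ and $C$ has genus $g$, the Riemann–Hurwitz formula says $\sum_p(e_p-1)=2d-2+2g$. Throughout, $c(w)=\overline w$ on $\mathbb CP^1$.

To produce $\tau$ we compare $f$ with the holomorphic map $c\circ f\circ\sigma$. The next lemma says that a Möbius relation between them is enough, even a local one. It is stated for a surface that need not be compact, because we shall need that at the end.

**Lemma 1.** Let $S$ be a connected Riemann surface, $\sigma$ an antiholomorphic involution of $S$, and $f:S\to\mathbb CP^1$ holomorphic and non-constant. Suppose that for some Möbius maps $A,M$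
$$c\circ A\circ f\circ\sigma=M\circ A\circ f\qquad(1)$$
on a non-empty open set. Then $\tau=A^{-1}M^{-1}cA$ is an antiholomorphic involution with $\tau\circ f\circ\sigma=f$, and it is the only real structure with this property.

*Proof.* By (1), $\tau\circ f\circ\sigma=A^{-1}M^{-1}(cAf\sigma)=A^{-1}M^{-1}MAf=f$ on an open set. Both $\tau\circ f\circ\sigma$ and $f$ are holomorphic maps $S\to\mathbb CP^1$ and $S$ is connected, so they agree everywhere. Composing with $\sigma$ on the right gives $\tau\circ f=f\circ\sigma$. Hence $\tau^2\circ f=\tau\circ f\circ\sigma=f$, so the Möbius map $\tau^2$ is the identity on $f(S)$. This set is open and non-empty, so $\tau^2=\mathrm{id}$. If $\tau_1$ is another such structure, then $\tau_1(f(x))=f(\sigma(x))=\tau(f(x))$, so the Möbius map $\tau^{-1}\tau_1$ is the identity on the open set $f(S)$, and $\tau_1=\tau$. $\square$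

**Proposition 1.** Let $(C,\sigma)$ be a real curve and let $f:C\to\mathbb CP^1$ have degree $d\ge2$, with all critical points in $C_\sigma$. Suppose that some point $p$ has $e_p=d$. Then there is a real structure $\tau$ with $\tau\circ f\circ\sigma=f$.

*Proof.* Choose a Möbius map $A$ with $A(f(p))=\infty$. Put $h=A\circ f$ and $h^c=c\circ h\circ\sigma$. The only pole of $h$ is $p$, of order $d$. Since $\sigma(p)=p$, the same is true of $h^c$. The multiplicity of $h^c$ at $q$ is that of $h$ at $\sigma(q)$. Since $\sigma$ fixes every critical point, $h$ and $h^c$ have the same critical points with the same multiplicities. So the differentials $dh$ and $dh^c$ both have a pole of order $d+1$ at $p$, a zero of order $e_q-1$ at every critical point $q\neq p$, and no other zeros or poles. Hence $dh^c/dh$ is a meromorphic function on $C$ without zeros and poles, so it is a constant $\alpha\neq0$. Then $h^c-\alpha h$ has zero differential and is a constant $\beta$. This is (1) with $M(w)=\alpha w+\beta$, and Lemma 1 applies. $\square$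

Polynomials are the case $g=0$, $p=\infty$. The proposition also settles every $f$ of degree $2$, in every genus: there are $2g+2\ge2$ critical points, and each has $e_p=2=d$. For instance, on the torus above the function $\wp$ has the critical points $0,\frac12,\frac i2,\frac{1+i}2$, all of them in $C_\sigma$. In degree $1$ there is nothing to do: $\tau=f\circ\sigma\circ f^{-1}$.

What changes in general? In the proof the poles of $h$ and $h^c$ were the same. For an arbitrary $f$ we know that $\sigma$ fixes the critical points, but we know no full fiber of $f$ that is mapped to itself. The divisor of $dh^c/dh$ is then twice the polar divisor of $h$ minus twice the polar divisor of $h^c$, and we have no information about it. This is the following problem, from T. Ekedahl, B. Shapiro, M. Shapiro, "First steps towards total reality of meromorphic functions", arXiv:math/0605075 (2006), where it is posed as an open question for arbitrary $d$, $g$ and $(C,\sigma)$.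

**Problem.** Let $f:(C,\sigma)\to\mathbb CP^1$ be a meromorphic function such that (i) every critical point is simple and the critical values at different critical points are different; (ii) all critical points belong to $C_\sigma$. Must there be a real structure $\tau$ with $\tau\circ f\circ\sigma=f$?

The answer is yes, and condition (i) is not needed.

**Theorem 1.** Let $(C,\sigma)$ be a real curve and $f:C\to\mathbb CP^1$ a non-constant meromorphic function all of whose critical points lie in $C_\sigma$ (of any multiplicity, critical values possibly coinciding). Then there is a unique antiholomorphic involution $\tau$ of $\mathbb CP^1$ with $\tau\circ f\circ\sigma=f$.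

**Theorem 2.** For non-constant $f:(C,\sigma)\to\mathbb CP^1$ the following are equivalent:

* (a) there is a real structure $\tau$ with $\tau\circ f\circ\sigma=f$, and all critical values of $f$ lie in $\mathrm{Fix}(\tau)$;
* (b) $\sigma(R_f)=R_f$, i.e. $\sigma(P)=P$ and $e_{\sigma(p)}=e_p$, and $f(\sigma(p))=f(p)$ for all $p\in P$.

If all critical points lie in $C_\sigma$, then (b) holds trivially. So the implication (b) $\Rightarrow$ (a), together with the uniqueness in Lemma 1, gives Theorem 1.

## Counting poles of a Schwarzian difference, and two cubics that defeat it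

Poles were the trouble, and poles depend on the coordinate in the target. So it is sensible to replace $dh$ by an object that does not see Möbius changes of the target. Recall the Schwarzian derivative
$$\{\varphi,z\}=\frac{\varphi'''}{\varphi'}-\frac32\Big(\frac{\varphi''}{\varphi'}\Big)^2=\Big(\frac{\varphi''}{\varphi'}\Big)'-\frac12\Big(\frac{\varphi''}{\varphi'}\Big)^2 .$$
Textbook facts: $\{M\circ\varphi,z\}=\{\varphi,z\}$ for Möbius $M$; two functions with the same Schwarzian differ by a Möbius map; and $\{\varphi,z\}=\{\widetilde\varphi,w\}\,h'(z)^2+\{h,z\}$ if $w=h(z)$ and $\varphi=\widetilde\varphi\circ h$. Example: for $\varphi=z^e$ we have $\varphi''/\varphi'=(e-1)/z$, so $\{z^e,z\}=-\frac{e-1}{z^2}-\frac{(e-1)^2}{2z^2}=\frac{1-e^2}{2z^2}$.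

Let all critical points lie in $C_\sigma$ and put $h=A\circ f$, $h^c=c\circ A\circ f\circ\sigma$. By the first and third facts,
$$q=\big(\{h^c,z\}-\{h,z\}\big)\,dz^2$$
is a meromorphic quadratic differential on $C$, independent of $A$. We want $q=0$. Away from $P$ it is holomorphic. At $p\in P$, in a chart centered at $p$, both $h'$ and $(h^c)'$ have the form $z^{e-1}l(z)$ with $l(0)\neq0$. For such a function the logarithmic derivative is $\frac{e-1}z+\frac{l'}l$, so the Schwarzian is $\frac{1-e^2}{2z^2}+O(1/z)$. The double poles cancel, and $q$ has at most simple poles, all in $P$.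

A nonzero quadratic differential has degree $4g-4$, so $q=0$ as soon as $4g-4+|P|<0$. Under (i), $|P|=2d-2+2g$, and the inequality reads $6g-6+2d<0$. It holds only for $g=0$, $d\le2$. Already for $g=0$, $d=3$, with critical points $p_1,\dots,p_4\in\mathbb C$, the differential $dz^2/\prod_j(z-p_j)$ has simple poles at the $p_j$ and is regular at $\infty$ (put $z=1/t$: $dz^2=dt^2/t^4$ and the product grows like $t^{-4}$). The count leaves $q$ free up to a scalar.

Could a cleverer use of the critical points alone close the gap? No. Put
$$f_+(z)=\frac{z^2(z-i\sqrt3)}{z+i/\sqrt3},\qquad f_-(z)=\frac{z^2(z+i\sqrt3)}{z-i/\sqrt3}.$$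
The numerator of $f_+'$ is
$$(3z^2-2i\sqrt3\,z)\big(z+\tfrac i{\sqrt3}\big)-(z^3-i\sqrt3\,z^2)=2z^3+(i\sqrt3-2i\sqrt3+i\sqrt3)z^2+2z=2z(z^2+1),$$
and $f_+\sim z^2$ at $\infty$. So $f_+$, of degree $3$, has the critical points $0,\infty,i,-i$, all simple. Since $f_-(z)=\overline{f_+(\bar z)}$, the function $f_-$ has the same critical points. Yet $f_-\ne M\circ f_+$ for every Möbius $M$. Indeed, from $f_\pm(0)=0$ we would get $M(0)=0$, so the zero $i\sqrt3$ of $f_+$ would be a zero of $f_-$; but the zeros of $f_-$ are $0$ and $-i\sqrt3$. So the Schwarzians of $f_+$ and $f_-$ differ, although the two functions have the same critical points with the same multiplicities, and all four points lie on one circle of $\mathbb CP^1$, the imaginary axis with $\infty$.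

The same pair is instructive for our question. For $\sigma'(z)=-\bar z$ all critical points of $f_+$ are in the real part, and indeed
$$f_+(-\bar z)=\frac{\bar z^2(-\bar z-i\sqrt3)}{-\bar z+i/\sqrt3}=\frac{\bar z^2(\bar z+i\sqrt3)}{\bar z-i/\sqrt3}=\overline{f_+(z)},$$
so $f_+$ is real for $\tau=c$. For $\sigma(z)=\bar z$ the critical divisor is still $\sigma$-invariant, but $c\circ f_+\circ\sigma=f_-$ is not a Möbius image of $f_+$. In the second case $f(\sigma(p))=f(p)$ fails at $p=\pm i$. So the proof must use the equality $f\circ\sigma=f$ on $P$, and it has to use it in a way that a count of poles does not.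

## The Möbius map that osculates $c\circ f\circ\sigma$

If $\tau$ exists, then near $f(x)$ it is the map $f\circ\sigma\circ f^{-1}$. In general, at each non-critical point $x$ we can look for the antiholomorphic Möbius map $\tau_x$ that agrees with $f\circ\sigma\circ f^{-1}$ to second order at $f(x)$. The question becomes whether $\tau_x$ depends on $x$. We shall study the number "trace of $\tau_x^2$" as a function of $x$: if $\tau_x$ is an involution, this trace is $\pm2$. In this section we turn the idea into matrices.

A matrix $M=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}\in SL_2(\mathbb C)$ acts on $\mathbb CP^1$ by sending the line of $(1,w)^T$ to the line of $M(1,w)^T$, that is, $M(w)=\frac{\gamma+\delta w}{\alpha+\beta w}$. Every Möbius map arises from a matrix in $SL_2(\mathbb C)$, unique up to sign, and $c\circ M\circ c$ is given by $\overline M$. We use the same letter for the map and for a matrix.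

**Lemma 2 (frames).** Let $\varphi$ be holomorphic on a disc, with $\varphi'$ nowhere zero. Choose a branch of $\varphi'^{-1/2}$ and put
$$u=\varphi'^{-1/2}\begin{pmatrix}1\\\varphi\end{pmatrix},\qquad U=(u\mid u').$$

1. $\det U=1$.
2. $U'=U\begin{pmatrix}0&p\\1&0\end{pmatrix}$ with $p=-\frac12\{\varphi,z\}$.
3. If $M\in SL_2(\mathbb C)$ and $M\circ\varphi$ is finite on the disc, then the frame of $M\circ\varphi$ is $\pm MU$.
4. If $w=h(z)$ is another coordinate and $\widetilde\varphi(h(z))=\varphi(z)$, then the frame $\widetilde U$ of $\widetilde\varphi$ with respect to $w$ is, at $w=h(z)$,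
$$\widetilde U=\pm U\begin{pmatrix}\kappa&\kappa'/\kappa^2\\0&1/\kappa\end{pmatrix},\qquad \kappa=\sqrt{h'} .$$

In 3 and 4 the sign is constant on the disc.

*Proof.* Put $y=\varphi'^{-1/2}$.

1. $u'=y'(1,\varphi)^T+y(0,\varphi')^T$, so $\det(u\mid u')=y^2\varphi'=1$.

2. We need $u''=pu$. First, $y'=-\frac12\varphi''\varphi'^{-3/2}$ and
$$y''=-\tfrac12\varphi'''\varphi'^{-3/2}+\tfrac34\varphi''^2\varphi'^{-5/2}=-\tfrac12\{\varphi,z\}\,y=py .$$
Second, $2\varphi'y'=-\varphi''y$, so $(\varphi y)''=\varphi''y+2\varphi'y'+\varphi y''=p\,\varphi y$. Hence $u''=pu$, and $(u\mid u')'=(u'\mid pu)$, which is the claim.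

3. With $M$ as above, $(M\circ\varphi)'=\varphi'/(\alpha+\beta\varphi)^2$, because $\det M=1$; the denominator does not vanish since $M\circ\varphi$ is finite. So $((M\circ\varphi)')^{-1/2}=\pm(\alpha+\beta\varphi)\varphi'^{-1/2}$, and the new first column is $\pm\varphi'^{-1/2}(\alpha+\beta\varphi,\gamma+\delta\varphi)^T=\pm Mu$. The sign is a continuous function with values $\pm1$ on a connected set, so it is constant. Differentiating, the second column is $\pm Mu'$ with the same sign.

4. From $\varphi'=\widetilde\varphi'(h)\,h'$ we get $\widetilde u(h(z))=\pm\kappa u(z)$, with constant sign as before. Since $\frac{d}{dw}=\kappa^{-2}\frac{d}{dz}$, the second column is $\pm\kappa^{-2}(\kappa'u+\kappa u')$. $\square$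

Now assume (b) of Theorem 2. Then $C^*=C\setminus P$ is $\sigma$-invariant. Let $N\subset C^*$ be a small disc with coordinate $z$, and choose a Möbius map $A$ such that $A\circ f$ is finite on $N\cup\sigma(N)$. Write, on $N$,
$$A\circ f=\varphi(z),\qquad c\circ A\circ f\circ\sigma=\chi(z).$$
Both are holomorphic with nowhere vanishing derivative, because $N$ and $\sigma(N)$ contain no critical point. Let $U=(u\mid u')$ be the frame of $\varphi$, let $S=(s\mid s')$ be the frame of $\chi$, and put
$$K=SU^{-1},\qquad G=\mathrm{tr}\big(K\,\overline K\big)=|K_{11}|^2+|K_{22}|^2+2\,\mathrm{Re}\big(K_{12}\overline{K_{21}}\big).\qquad(2)$$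
Here $K$ is a holomorphic function with values in $SL_2(\mathbb C)$, defined up to a constant sign; $G$ is smooth and real, and the sign does not affect it.

What $K$ means: by construction $Ku=s$ and $Ku'=s'$. Fix $z_0$, put $K_0=K(z_0)$, and write $u''=pu$, $s''=p^cs$, $Q=p-p^c$. The vector function $K_0u-s$ vanishes to first order at $z_0$ and its second derivative there is $p(z_0)K_0u(z_0)-p^c(z_0)s(z_0)=Q(z_0)s(z_0)$. Hence
$$K_0u(z)=\big(1+\tfrac12Q(z_0)(z-z_0)^2\big)s(z)+O\big((z-z_0)^3\big).$$
Taking quotients of the two components, $K_0\circ\varphi=\chi+O((z-z_0)^3)$. So $K(z_0)$ osculates: it is a Möbius map that carries $\varphi$ to $\chi$ up to second order at $z_0$. The corresponding antiholomorphic map of the target is $\tau_x=A^{-1}K^{-1}cA$, the formula of Lemma 1. Its square is $A^{-1}K^{-1}\overline K^{-1}A=A^{-1}(\overline KK)^{-1}A$. An element of $SL_2(\mathbb C)$ and its inverse have the same trace, so the trace of $\tau_x^2$ is $\mathrm{tr}(\overline KK)=G$.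

Three checks by hand. For $f=z^2$, $\sigma(z)=\bar z$ we have $\chi=\varphi$, so $K=\pm I$ and $G=2$. For $f=z^2$, $\sigma(z)=1/\bar z$ we have $\chi=z^{-2}=1/\varphi$, so by Lemma 2.3 $K=\pm\begin{pmatrix}0&i\\i&0\end{pmatrix}$, $K\overline K=I$, and $G=2$. For $f=z$, $\sigma(z)=-1/\bar z$ we have $\chi=-1/\varphi$, $K=\pm\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $K\overline K=-I$, and $G=-2$.

**Lemma 3.** $G$ depends neither on the coordinate $z$ nor on $A$. So $G$ is a well-defined smooth real function on $C^*$.

*Proof.* Two choices near a point can be compared on a smaller disc around it. If we change the coordinate, Lemma 2.4 multiplies $U$ and $S$ on the right by the same matrix, up to sign, because $\varphi$ and $\chi$ are read in the same coordinate. So $K=SU^{-1}$ changes at most by a sign, and $G$ does not change. If we replace $A$ by $BA$ with $B\in SL_2(\mathbb C)$, then $\varphi$ becomes $B\circ\varphi$ and $\chi$ becomes $c\circ B\circ A\circ f\circ\sigma=\overline B\circ\chi$. By Lemma 2.3 the new frames are $\pm BU$ and $\pm\overline BS$, so $K$ becomes $\pm\overline BKB^{-1}$, and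
$$\mathrm{tr}\big(\overline BKB^{-1}\cdot B\,\overline K\,\overline B^{-1}\big)=\mathrm{tr}(K\overline K).\qquad\square$$

## Subharmonicity of $G$ from a derivative of rank one

The purpose of this section is to see how $G$ fails to be constant. For a general holomorphic matrix function, $\mathrm{tr}(K\overline K)$ has no reason to be subharmonic: its $\partial_z\partial_{\bar z}$ is $\mathrm{tr}(K'\overline{K'})$, and a value $K'=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ at some point would give $-2$ there. What saves us is that $K$ is osculating, which forces $K'$ to have rank at most one.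

**Lemma 4.** On $N$ put
$$Q=-\tfrac12\big(\{\varphi,z\}-\{\chi,z\}\big),\qquad X=\frac{\overline\chi-\varphi}{\varphi'^{1/2}\;\overline{\chi'^{1/2}}} .$$
Then $K'=0$ wherever $Q=0$, and
$$G_{z\bar z}=|Q|^2|X|^2\ge0.\qquad(3)$$

*Proof.* Let $p=-\frac12\{\varphi,z\}$ and $p^c=-\frac12\{\chi,z\}$, so $Q=p-p^c$. By Lemma 2.2,
$$K'=S'U^{-1}-SU^{-1}U'U^{-1}=S\left[\begin{pmatrix}0&p^c\\1&0\end{pmatrix}-\begin{pmatrix}0&p\\1&0\end{pmatrix}\right]U^{-1}=-Q\,S\begin{pmatrix}0&1\\0&0\end{pmatrix}U^{-1}.$$
The matrix $S\begin{pmatrix}0&1\\0&0\end{pmatrix}$ has the columns $0$ and $s$. Therefore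
$$K'=-Q\,s\,\ell,\qquad \ell=\text{second row of }U^{-1}=(-u_2,\;u_1),\qquad(4)$$
where we used $\det U=1$. This shows the first claim. Since the entries of $K$ are holomorphic, $\partial_z\partial_{\bar z}(K_{ij}\overline{K_{ji}})=K_{ij}'\overline{K_{ji}'}$, so
$$G_{z\bar z}=\mathrm{tr}\big(K'\,\overline{K'}\big)=|Q|^2\,\mathrm{tr}\big(s\,\ell\,\overline s\,\overline\ell\big)=|Q|^2(\ell\,\overline s)(\overline\ell\,s)=|Q|^2\,|\ell\,\overline s|^2 .$$
Finally $\ell\,\overline s=u_1\overline{s_2}-u_2\overline{s_1}=\varphi'^{-1/2}\,\overline{\chi'^{-1/2}}\,(\overline\chi-\varphi)=X$. $\square$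

**Remark (a formula for $G$ in terms of $X$).** Write $[a,b]=a_1b_2-a_2b_1$, so that $X=[u,\overline s]$. Since $u$ is holomorphic and $\overline s$ antiholomorphic, $X_z=[u',\overline s]$, $X_{\bar z}=[u,\overline{s'}]$, $X_{z\bar z}=[u',\overline{s'}]$. The rows of $U^{-1}$ are $(u_2',-u_1')$ and $(-u_2,u_1)$, so
$$W:=U^{-1}\overline S=\begin{pmatrix}-X_z&-X_{z\bar z}\\X&X_{\bar z}\end{pmatrix}.$$
By cyclicity of the trace, $G=\mathrm{tr}(SU^{-1}\,\overline S\,\overline U^{-1})=\mathrm{tr}(W\overline W)$, that is,
$$G=|X_z|^2+|X_{\bar z}|^2-2\,\mathrm{Re}\big(X\,\overline{X_{z\bar z}}\big).$$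
For $f=z^2$, $\sigma(z)=\bar z$ and $z=re^{i\theta}$ we have $X=\pm\frac{\bar z^2-z^2}{2|z|}=\mp i\,r\sin2\theta$. With $v=r\sin2\theta$ the formula reads $\frac12(|\nabla v|^2-v\,\Delta v)=\frac12(\sin^22\theta+4\cos^22\theta+3\sin^22\theta)=2$, in agreement with the value found above.

## Boundedness of $G$ at the critical points

So far $G$ lives on $C^*$, which is not compact. This is where condition (b) enters, both the multiplicities and the values.

**Lemma 5.** Under (b), $G$ is bounded near each $p\in P$.

*Proof.* Let $e=e_p=e_{\sigma(p)}\ge2$. Since $f(\sigma(p))=f(p)$, we may choose $A$ with $Af(p)=Af(\sigma(p))=0$. Let $z$ be a coordinate centered at $p$ on a small disc $N$ with $N\cap P=\{p\}$. The functions $\varphi$ and $\chi$, that is, $A\circ f$ and $c\circ A\circ f\circ\sigma$ in the coordinate $z$, vanish at $z=0$ to order exactly $e$: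
$$\varphi=z^ek_1,\quad\chi=z^ek_2,\quad\varphi'=z^{e-1}l_1,\quad\chi'=z^{e-1}l_2,$$
with $k_i,l_i$ holomorphic and, after shrinking $N$, $l_i$ nowhere zero. By Lemma 3 we may compute $G$ on small discs in $N\setminus\{p\}$ with this $A$ and this $z$. There
$$u_1=z^{-(e-1)/2}\,l_1^{-1/2},\qquad u_2=z^{(e+1)/2}\,k_1l_1^{-1/2},$$
for some branches of the roots, so with $r=|z|$ and constants uniform in $N\setminus\{p\}$ (shrink $N$ once more)
$$u_1=O(r^{-\frac{e-1}2}),\quad u_1'=O(r^{-\frac{e+1}2}),\quad u_2=O(r^{\frac{e+1}2}),\quad u_2'=O(r^{\frac{e-1}2}),$$
and the same estimates hold for $s_1,s_1',s_2,s_2'$. Since $U^{-1}=\begin{pmatrix}u_2'&-u_1'\\-u_2&u_1\end{pmatrix}$, the entries of $K=SU^{-1}$ are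
$$\begin{aligned}K_{11}&=s_1u_2'-s_1'u_2=O(1),&\qquad K_{12}&=s_1'u_1-s_1u_1'=O(r^{-e}),\\K_{21}&=s_2u_2'-s_2'u_2=O(r^{e}),&K_{22}&=s_2'u_1-s_2u_1'=O(1).\end{aligned}$$
In (2) the entry $K_{12}$ occurs only multiplied by $\overline{K_{21}}$, so $G=O(1)$. $\square$

Note how the hypotheses were used. The matrix $K$ itself need not be bounded; but when both critical values are moved to the same point $0$, its one possibly large entry meets one that is small by the same power of $r$.

## From constant $G$ to the real structure

Assume (b). We finish the existence of $\tau$ in three steps.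

**Step 1: $G$ is constant.** This step uses compactness. By (3), $G$ is a smooth function on $C^*$ with non-negative Laplacian in every chart, so it is subharmonic: near every point it satisfies the sub-mean value inequality on small circles.

We first extend $G$ over $P$ by $G(p)=\limsup_{x\to p}G(x)$, which is finite by Lemma 5. The extended function is upper semicontinuous. We claim that it satisfies the sub-mean value inequality at $p$ too. Let $z$ be a coordinate centered at $p$, let $s>0$ be small, and let $\eta$ be the harmonic function on $|z|<s$ with boundary values $G$ on $|z|=s$ (Poisson integral). For $\varepsilon>0$ the function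
$$G-\eta+\varepsilon\log\frac{|z|}s$$
is subharmonic on $0<|z|<s$, has boundary values $0$ on $|z|=s$, and tends to $-\infty$ as $z\to0$, because $G$ and $\eta$ are bounded. By the maximum principle it is $\le0$. Let $\varepsilon\to0$: $G\le\eta$ on $0<|z|<s$. Hence $G(p)\le\eta(0)$, and $\eta(0)$ is the mean of $G$ over the circle $|z|=s$.

An upper semicontinuous function on the compact space $C$ attains its maximum $m$. The set $E=\{G=m\}=\{G\ge m\}$ is closed by upper semicontinuity. It is open: if $x\in E$, then $m=G(x)$ is at most the mean of $G$ over any small circle around $x$ in a chart, and $G\le m$ on the circle; the small circles avoid $P$, so $G$ is continuous on them and equals $m$ there; so a neighborhood of $x$ is in $E$. Since $C$ is connected, $E=C$.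

**Step 2: $K$ is constant on each $N$.** By Step 1 and (3), $|Q|^2|X|^2\equiv0$ on $N$. The function $X$ does not vanish identically on any non-empty open set: otherwise $\varphi=\overline\chi$ there, so $\varphi$ would be both holomorphic and antiholomorphic, and $\varphi'=0$, which is excluded. So the set $\{X\ne0\}$ is dense in $N$, the continuous function $Q$ vanishes on it, and $Q\equiv0$. By Lemma 4, $K'\equiv0$. So $K$ is a constant matrix $M\in SL_2(\mathbb C)$.

**Step 3: construction of $\tau$.** This step turns $M$ into a real structure. From $s=Ku=Mu$ we read off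
$$\chi'^{-1/2}\begin{pmatrix}1\\\chi\end{pmatrix}=\varphi'^{-1/2}\,M\begin{pmatrix}1\\\varphi\end{pmatrix},$$
so $\chi=M\circ\varphi$, that is, $c\circ A\circ f\circ\sigma=M\circ A\circ f$ on $N$. This is (1). By Lemma 1, $\tau=A^{-1}M^{-1}cA$ is a real structure with $\tau\circ f\circ\sigma=f$, and it is unique. $\blacksquare$

This proves Theorem 1, since (b) holds when all critical points lie in $C_\sigma$.

## The characterization by critical divisor and critical values

*Proof of Theorem 2.* (b) $\Rightarrow$ (a): the previous section gives $\tau$ with $\tau\circ f\circ\sigma=f$, hence $\tau\circ f=f\circ\sigma$. For $p\in P$ we get $\tau(f(p))=f(\sigma(p))=f(p)$, so all critical values lie in $\mathrm{Fix}(\tau)$.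

(a) $\Rightarrow$ (b): from $f\circ\sigma=\tau\circ f$ and the fact that $\sigma$ and $\tau$ are homeomorphisms we get $e_{\sigma(p)}=e_p$ for every $p\in C$, because the multiplicity at a point is the number of preimages, near that point, of a nearby general value. Hence $\sigma(R_f)=R_f$. For $p\in P$, $f(\sigma(p))=\tau(f(p))=f(p)$, since $f(p)\in\mathrm{Fix}(\tau)$. $\blacksquare$

The equality $e_{\sigma(p)}=e_p$ used only that $f$ is real for $\tau$; we shall use this below.

*The generic case.* Under (i), condition (b) is equivalent to (ii). We saw that (ii) gives (b). Conversely, if (b) holds and $p\in P$, then $p$ and $\sigma(p)$ are critical points with the same critical value, so $\sigma(p)=p$ by (i). Hence, under (i), all critical points are real if and only if $f$ is real for some $\tau$ with all critical values in $\mathrm{Fix}(\tau)$.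

*The standard real structure.* If $f$ is real for $\tau$ and $C_\sigma\ne\emptyset$ (which is automatic in Theorem 1 when $P\neq\emptyset$), then $\tau(f(x))=f(x)$ for $x\in C_\sigma$, so $\tau$ has a fixed point. Such a $\tau$ is conjugate to $c$. Indeed, move a fixed point to $\infty$, so that $\tau(w)=\alpha\overline w+\beta$. From $\tau^2=\mathrm{id}$ we get $|\alpha|=1$ and $\alpha\overline\beta+\beta=0$. Then $\tau(\beta/2)=-\beta/2+\beta=\beta/2$, so after a translation $\beta=0$. With $\theta^2=\alpha$, $|\theta|=1$ and $w=\theta t$ we have $\tau(\theta t)=\theta^2\,\overline\theta\,\overline t=\theta\,\overline t$, so in the coordinate $t$ the map is complex conjugation. If $\tau=B^{-1}cB$, then $c\circ(B\circ f)\circ\sigma=B\circ\tau\circ f\circ\sigma=B\circ f$. So $f$ becomes real for the standard structure after a Möbius change of the target. For $g=0$ we have a self-contained proof of the theorem of Eremenko and Gabrielov.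

## Functions that are multivalued on $C$

The function $G$ is the trace of a square, so it does not change when $f$ is followed by a Möbius map. This lets the argument run for functions that are single-valued only on a covering.

**Theorem 3.** Let $\hat C\to C$ be a connected Galois covering (possibly infinite) of a compact connected Riemann surface, with deck group $\Gamma$. Let $\hat\sigma$ be an antiholomorphic involution of $\hat C$ commuting with every $\gamma\in\Gamma$. Let $f:\hat C\to\mathbb CP^1$ be non-constant holomorphic with $f\circ\gamma=\rho(\gamma)\circ f$ for a homomorphism $\rho:\Gamma\to PSL_2(\mathbb C)$. If $R_f$ is $\hat\sigma$-invariant and $f\circ\hat\sigma=f$ on the set of critical points (e.g. if all critical points are fixed by $\hat\sigma$), then there is a unique real structure $\tau$ with $\tau\circ f\circ\hat\sigma=f$, and $\tau$ commutes with $\rho(\Gamma)$.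

Example. Let $\hat C=\mathbb C/i\mathbb Z$, $C=\mathbb C/(\mathbb Z+i\mathbb Z)$, $\Gamma=\mathbb Z$ generated by $z\mapsto z+1$, and $\hat\sigma(z)=\bar z$, which commutes with $z\mapsto z+1$. The function $f(z)=e^{2\pi z}$ is well defined on $\hat C$, satisfies $f(z+1)=e^{2\pi}f(z)$, and has no critical points. Here $\tau=c$, which commutes with $w\mapsto e^{2\pi}w$. The image of $f$ is $\mathbb C\setminus\{0\}$, so $f$ is not surjective; this is why Lemma 1 argued with the open set $f(S)$.

*Proof.* **Step 1: $G$ on $\hat C$.** Let $P$ be the set of critical points of $f$; it is closed and discrete, and $\hat\sigma$-invariant. Define $\varphi,\chi,K,G$ on $\hat C\setminus P$ as before, with $\hat\sigma$ in place of $\sigma$. Lemmas 3, 4 and 5 only concern small discs $N$ and $\hat\sigma(N)$, and their proofs hold word for word.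

**Step 2: $G$ is $\Gamma$-invariant.** Given $(N,z,A)$ and $\gamma\in\Gamma$, use on $\gamma N$ the coordinate $z\circ\gamma^{-1}$ and the Möbius map $A'=A\rho(\gamma)^{-1}$. For $x\in N$,
$$A'f(\gamma x)=A\rho(\gamma)^{-1}\rho(\gamma)f(x)=Af(x),$$
$$c\,A'f(\hat\sigma\gamma x)=c\,A'f(\gamma\hat\sigma x)=c\,Af(\hat\sigma x),$$
where the second line uses $\hat\sigma\gamma=\gamma\hat\sigma$. So the functions $\varphi$ and $\chi$ for $(\gamma N,z\circ\gamma^{-1},A')$ are the same as those for $(N,z,A)$, and $G(\gamma x)=G(x)$.

**Step 3: $G$ is constant.** Since $f\circ\gamma=\rho(\gamma)\circ f$, the set $P$ is $\Gamma$-invariant. Its image in $C$ is closed and discrete: over a small evenly covered disc, $P$ is the union of the $\Gamma$-translates of its part in one sheet, and this part has at most one point if the disc is small enough. Since $C$ is compact, the image is finite. So $G$ descends to a smooth function on $C$ minus a finite set, subharmonic by (3), and bounded near the removed points by Lemma 5, because $\hat C\to C$ is a local isomorphism. Step 1 of the previous proof shows that it is constant.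

**Step 4: $\tau$.** As in Steps 2 and 3 of the previous proof, $Q\equiv0$, $K$ is a constant $M$ on a disc $N$, and (1) holds on $N$ with $\hat\sigma$ in place of $\sigma$. Lemma 1 with $S=\hat C$ gives the real structure $\tau$ and its uniqueness.

**Step 5: $\tau$ commutes with $\rho(\Gamma)$.** From $\tau\circ f=f\circ\hat\sigma$,
$$\tau\rho(\gamma)f=\tau f\gamma=f\hat\sigma\gamma=f\gamma\hat\sigma=\rho(\gamma)f\hat\sigma=\rho(\gamma)\tau f .$$
So the antiholomorphic maps $\tau\rho(\gamma)$ and $\rho(\gamma)\tau$ agree on the non-empty open set $f(\hat C)$, hence everywhere. $\blacksquare$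

## Two cubics that show the hypotheses are sharp

Both examples have $g=0$, $d=3$ and satisfy (i).

**Example 1 (one non-real critical point is too many).** Let $\sigma(z)=1/\bar z$ and $f(z)=\frac{z^2}2+\frac1z$. Then $f'=(z^3-1)/z^2$. With $\omega=e^{2\pi i/3}$, the points $1,\omega,\omega^2$ are critical and lie in $C_\sigma$. The point $\infty$ is a double pole, so it is a simple critical point, and it is not in $C_\sigma$. The total is $4=2d-2$, so there are no others. The critical values are $f(1)=\frac32$, $f(\omega)=\frac{\omega^2}2+\omega^{2}=\frac32\omega^2$, $f(\omega^2)=\frac\omega2+\omega=\frac32\omega$, and $\infty$, all different. Now $\sigma(\infty)=0$ is a simple pole, so $e_0=1$ while $e_\infty=2$. If $f$ were real for some $\tau$, we would have $e_{\sigma(\infty)}=e_\infty$. So no $\tau$ exists.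

**Example 2 ($\sigma$-invariance of $R_f$ alone is not enough).** Let $\sigma(z)=\bar z$ and take $f=f_+=\dfrac{z^2(z-i\sqrt3)}{z+i/\sqrt3}$ from above. Its critical points $0,\infty,\pm i$ are simple and form a $\sigma$-invariant set. The critical values are $0$, $\infty$,
$$f(i)=-\frac{1-\sqrt3}{1+1/\sqrt3}=\frac{\sqrt3(\sqrt3-1)}{\sqrt3+1}=\frac{\sqrt3(\sqrt3-1)^2}2=2\sqrt3-3,$$
$$f(-i)=\frac{1+\sqrt3}{-1+1/\sqrt3}=-\frac{\sqrt3(\sqrt3+1)}{\sqrt3-1}=-\frac{\sqrt3(\sqrt3+1)^2}2=-2\sqrt3-3,$$
all different. If $\tau\circ f=f\circ\sigma$, then $\tau(0)=\tau(f(0))=f(0)=0$, hence $f(-i\sqrt3)=f(\sigma(i\sqrt3))=\tau(f(i\sqrt3))=\tau(0)=0$. But the only zeros of $f$ are $0$ and $i\sqrt3$. So no $\tau$ exists. The part of (b) that fails is $f(\sigma(p))=f(p)$ at $p=\pm i$.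

In Example 2 we can also locate the failure inside the proof. The function $G$ is still defined on $C\setminus P$ and satisfies (3), since Lemmas 3 and 4 use only $\sigma(P)=P$. It is bounded near $0$ and $\infty$, because the proof of Lemma 5 applies at each of these two points: both are fixed by $\sigma$. If $G$ were bounded above near $i$ and $-i$ as well, then Step 1 would make $G$ constant (there only an upper bound is needed: if the limsup at a point is $-\infty$, the sub-mean value inequality there is trivial), and Steps 2 and 3 would produce a real structure $\tau$. Since none exists, $G$ is unbounded above near at least one of the points $\pm i$, which are the points where $f\circ\sigma\ne f$ on $P$.
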